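\title{Smooth space filling complete intersections of minimal degree in $\mathbb{P}^3$}

\begin{abstract}
A curve in $\mathbb{P}^3$ over $\mathbb{F}_q$ is space filling if it passes through every $\mathbb{F}_q$-rational point of $\mathbb{P}^3$. A smooth complete intersection with this property has degree at least $(q+1)(q+2)$. We show that this degree is attained for every $q$, by writing down an explicit curve. We also show that the curve is unique up to $\mathrm{PGL}_4(\mathbb{F}_q)$ and that its stabilizer is cyclic of order $5$. The number $5$ comes from a pentagon of conjugate lines that is attached to every such curve and determines its equations.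
\end{abstract}

\section{Introduction}

Let $\mathbb{F}_q$ be a finite field with algebraic closure $k$. A geometrically irreducible curve $C\subset\mathbb{P}^3$ defined over $\mathbb{F}_q$ is \emph{space filling} if $C(\mathbb{F}_q)=\mathbb{P}^3(\mathbb{F}_q)$. Irreducibility is what makes the notion interesting. Indeed, identify $\mathbb{F}_q^4$ with $\mathbb{F}_{q^2}^2$. The $q^2+1$ one-dimensional $\mathbb{F}_{q^2}$-subspaces cover $\mathbb{F}_q^4$ and meet pairwise in $0$, so they give $q^2+1$ disjoint lines, a smooth curve through every rational point.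

A \emph{complete intersection curve} is a subscheme $C=V(f_1,f_2)$, where $f_1,f_2$ are forms over $\mathbb{F}_q$ without common factor; its degree is $\deg f_1\cdot\deg f_2$. By results of Gabber and Poonen, $\mathbb{P}^3$ contains a smooth space filling curve, which may be taken to be a complete intersection. How small can the degree of such a complete intersection be? Both equations must vanish at all rational points. No nonzero form of degree at most $q$ does so, and the forms of degree $q+1$ that do are the combinations of the $x_i^qx_j-x_ix_j^q$. Two such forms never cut out a smooth curve. Hence the degree is at least $(q+1)(q+2)$, a known bound whose short proof we include as Proposition~\ref{prop:bound}. It is also known that the bound is attained for $q\le 7$. This suggests the following question from \cite{CDMMM}.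

\medskip
\noindent\textbf{Question.} \emph{Is there, for every $q$, a smooth complete intersection space filling curve $C\subset\mathbb{P}^3$ of degree $(q+1)(q+2)$?}
\medskip

The answer is yes. Choose $a_1,\dots,a_4\in\mathbb{F}_{q^5}$ such that $1,a_1,\dots,a_4$ is an $\mathbb{F}_q$-basis of $\mathbb{F}_{q^5}$, let $x_1,\dots,x_4$ be the coordinates of $\mathbb{P}^3$, and put
\[
t_i=\sum_{j=1}^4a_j^{q^i}x_j\qquad(i\in\mathbb{Z}/5),
\]
\[
F=\sum_{i\in\mathbb{Z}/5}t_i\big[(t_i-t_{i+1})^q+(t_{i+2}-t_{i+3})^q\big],\qquad
G=\sum_{i\in\mathbb{Z}/5}t_it_{i+2}(t_{i+2}-t_{i+3})^q .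
\]

\begin{theorem}\label{thm:A}
For every $q$, $F$ and $G$ are forms over $\mathbb{F}_q$ of degrees $q+1$ and $q+2$, and $C_q=V(F,G)\subset\mathbb{P}^3$ is a smooth, geometrically irreducible complete intersection curve of degree $(q+1)(q+2)$ with $C_q(\mathbb{F}_q)=\mathbb{P}^3(\mathbb{F}_q)$.
\end{theorem}

Thus the minimal degree of a smooth complete intersection space filling curve in $\mathbb{P}^3$ is exactly $(q+1)(q+2)$ for every $q$. The curve $C_q$ is essentially the only one of this degree.

\begin{theorem}\label{thm:B}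
For every $q$, every smooth complete intersection space filling curve of degree $(q+1)(q+2)$ in $\mathbb{P}^3$ is equivalent to $C_q$ under $\mathrm{PGL}_4(\mathbb{F}_q)$. The stabilizer of $C_q$ in $\mathrm{PGL}_4(\mathbb{F}_q)$ is cyclic of order $5$. Hence there are exactly
\[
\tfrac15\,|\mathrm{PGL}_4(\mathbb{F}_q)|=\tfrac15\,q^6(q^2-1)(q^3-1)(q^4-1)
\]
such curves.
\end{theorem}

We present the argument in the order in which the equations arise. After describing the forms that vanish at all rational points (Section~\ref{sec:forms}), we work out the analogous problem in the plane (Section~\ref{sec:plane}); there the curve is governed by three conjugate eigenvectors of a matrix. In space the eigenvectors are replaced by a curve $Z$ of degree $5$ and arithmetic genus $1$ without rational points (Section~\ref{sec:Z}), which has to be a pentagon of conjugate lines (Section~\ref{sec:pentagon}). The pentagon leaves two candidates for $C$ (Section~\ref{sec:equations}); one is singular, and the other is smooth and equals $C_q$ (Section~\ref{sec:smooth}).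 Section~\ref{sec:B} finishes the classification. The proof of Theorem~\ref{thm:A} is elementary and needs only Lemma~\ref{lem:odd}, the first half of Section~\ref{sec:equations}, and Section~\ref{sec:smooth}.

\subsection*{Conventions}
For $x=(x_1,\dots,x_n)\in k^n$ we write $y=\varphi(x)=(x_1^q,\dots,x_n^q)$. The map $\varphi$ is an additive bijection with $\varphi(cx)=c^q\varphi(x)$. It maps linear subspaces onto subspaces of the same dimension, it commutes with every matrix over $\mathbb{F}_q$, and its fixed points in $k^n$ and in $\mathbb{P}^{n-1}(k)$ are the rational points. It maps the $k$-points of any subscheme defined over $\mathbb{F}_q$ bijectively onto themselves. Since $q=0$ in $k$, the polynomials $y_i=x_i^q$ have zero differential: \emph{when we differentiate, $y$ is a constant}. A bilinear form $A$ is \emph{alternating} if $A(v,v)=0$ for all $v$; then $A(u,v)=-A(v,u)$ and the rank of $A$ is even.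

We use the Jacobian criterion in the following form. A complete intersection curve $V(f_1,f_2)\subset\mathbb{P}^3$ is smooth if and only if $df_1$ and $df_2$ are linearly independent at every common zero $x\in k^4\setminus0$. Conversely, if two forms of positive degree satisfy this condition, then $V(f_1,f_2)$ is smooth of pure dimension $1$, so the forms have no common factor. The span of $df_1,df_2$ at a common zero depends only on the ideal $(f_1,f_2)$.

\section{Forms that vanish at all rational points}\label{sec:forms}

\begin{lemma}\label{lem:J}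
A form $f\in\mathbb{F}_q[x_1,\dots,x_n]$ that vanishes on $\mathbb{P}^{n-1}(\mathbb{F}_q)$ lies in the ideal $J=(x_i^qx_j-x_ix_j^q)_{i<j}$.
\end{lemma}

\begin{proof}
We may assume $e=\deg f\ge1$. Replacing a factor $x_i^qx_j$ with $i<j$ by $x_ix_j^q$ does not change a monomial modulo $J$ and lowers it in the lexicographic order. So $f$ is congruent modulo $J$ to a combination $f'$ of \emph{reduced} monomials $x_1^{e_1}\cdots x_m^{e_m}$ of degree $e$, meaning that $e_m\ge1$ and $e_i\le q-1$ for $i<m$. The form $f'$ vanishes on $\mathbb{F}_q^n$, and we show that $f'=0$. As a function on $\mathbb{F}_q^n$, a reduced monomial equals the monomial obtained by replacing $e_m$ with the number in $[1,q-1]$ congruent to it modulo $q-1$. The new monomial still shows $m$ and $e_1,\dots,e_{m-1}$, and these determine $e_m$ because the degree $e$ is fixed. So distinct reduced monomials give distinct monomials with all exponents at most $q-1$. These $q^n$ monomials span the $q^n$-dimensional space of functions $\mathbb{F}_q^n\to\mathbb{F}_q$, so they are linearly independent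 functions. Hence $f'=0$.
\end{proof}

\begin{lemma}\label{lem:shape}
Let $f\in\mathbb{F}_q[x_1,\dots,x_n]$ be a form of degree $e$ vanishing on $\mathbb{P}^{n-1}(\mathbb{F}_q)$.
\begin{enumerate}
\item[(a)] If $e\le q$, then $f=0$.
\item[(b)] If $e=q+1$, then $f=A(y,x)$ for a unique alternating bilinear form $A$ over $\mathbb{F}_q$.
\item[(c)] If $e=q+2$, then $f=\sum_iQ_i(x)\,y_i$ for unique quadratic forms $Q_i$ over $\mathbb{F}_q$ with $\sum_iQ_ix_i=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:J}, $f=\sum_{i<j}\ell_{ij}\,(y_ix_j-x_iy_j)$ with forms $\ell_{ij}$ of degree $e-q-1$. This gives (a). Put $\ell_{ji}=-\ell_{ij}$ and $\ell_{ii}=0$; then $f=\sum_{i,j}\ell_{ij}y_ix_j$. In (b) the $\ell_{ij}$ are the entries of $A$, and they are unique because the monomials $x_i^qx_j$ with $i\ne j$ are distinct. In (c) take $Q_i=\sum_j\ell_{ij}x_j$.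

For uniqueness in (c), let $R_i$ be quadratic forms with $\sum_i R_ix_i^q=0=\sum_i R_ix_i$. If $q\ge3$, a monomial of degree $q+2<2q$ is divisible by at most one $x_i^q$, so the products $R_ix_i^q$ have no monomials in common and all $R_i=0$. If $q=2$, the only monomial of degree $4$ divisible by $x_i^2$ and $x_j^2$, $i\neq j$, is $x_i^2x_j^2$. So a monomial of $R_i$ can cancel in $\sum_i R_ix_i^2$ only if it is some $x_j^2$ with $j\ne i$, and $R_i=\sum_{j\ne i}K_{ij}x_j^2$ with constants $K_{ij}$. Then $0=\sum_i R_ix_i=\sum_{i\ne j}K_{ij}x_ix_j^2$, where the monomials are distinct, so all $K_{ij}=0$.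
\end{proof}

The differential of $A(y,x)$ at $x$ is the functional $A(y,\cdot)$. It vanishes exactly when $\varphi(x)$ lies in the radical of $A$, and this gives the lower bound.

\begin{proposition}\label{prop:bound}
A smooth complete intersection space filling curve $C=V(f_1,f_2)\subset\mathbb{P}^3$ has degree at least $(q+1)(q+2)$.
\end{proposition}

\begin{proof}
Both degrees are at least $q+1$, so it suffices to exclude $\deg f_1=\deg f_2=q+1$. In that case $f_1=A(y,x)$ and $f_2=B(y,x)$ with $A,B$ alternating. The form $\det(\lambda A+\mu B)$ in $\lambda,\mu$ has a zero $(\lambda,\mu)\ne0$ over $k$; by symmetry let $\mu\ne0$. The radical $R$ of $\Omega=\lambda A+\mu B$ has even dimension at least $2$, so $f_1$ has a zero $x\neq0$ in the subspace $\varphi^{-1}(R)$. At $x$ the form $\lambda f_1+\mu f_2=\Omega(y,x)$ vanishes together with its differential $\Omega(y,\cdot)$. So $x$ lies on $C$, and $df_1,df_2$ are dependent there.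
\end{proof}

\section{A model: the plane}\label{sec:plane}

All steps of the proof are visible in the problem one dimension lower: find the smooth plane curves $V(f)$ of least degree through all points of $\mathbb{P}^2(\mathbb{F}_q)$.

Degree $q+1$ is impossible. Then $f=A(y,x)$ with $A$ alternating on $\mathbb{F}_q^3$, the radical of $A$ contains a rational vector $P\neq0$, and $df=A(P,\cdot)=0$ at $P$.

Let $\deg f=q+2$. The generators of $J$ are the $2\times2$ minors of the matrix with columns $y,x$, so by Lemma~\ref{lem:J} we have $f=\det(y,x,Mx)$ for a $3\times3$ matrix $M$ over $\mathbb{F}_q$.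

\emph{First step: smoothness at rational points.} At a rational $P\neq0$ we have $y=P$, so
\[
df(v)=\det(P,v,MP)+\det(P,P,Mv)=\det(P,v,MP).
\]
This functional is nonzero if and only if $P$ is not an eigenvector of $M$. So the locus $Z=\{x\wedge Mx=0\}$ must have no rational point.

\emph{Second step: the shape of $Z$.} The characteristic polynomial of $M$ is a cubic without roots in $\mathbb{F}_q$, hence irreducible, with distinct roots $\lambda_j=\lambda_0^{q^j}$, $j\in\mathbb{Z}/3$. Choose an eigenvector $e_0\in\mathbb{F}_{q^3}^3$ for $\lambda_0$ and put $e_j=\varphi^j(e_0)$. Then $Me_j=\lambda_je_j$ and $\varphi(e_j)=e_{j+1}$: the locus $Z$ consists of three conjugate points.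

\emph{Third step: coordinates adapted to $Z$.} Write $x=\sum t_je_j$. Then $y=\sum w_je_j$ with $w_{j+1}=t_j^q$. With $D=\det(e_0,e_1,e_2)$ and $c_j=\lambda_{j+1}-\lambda_j\ne0$,
\[
f=D\sum_{i}w_i\,(\lambda_{i+2}-\lambda_{i+1})\,t_{i+1}t_{i+2}=D\sum_j\tau_j,\qquad \tau_j=c_j\,t_j\,t_{j+1}^{q+1}.
\]

\emph{Fourth step: smoothness everywhere.} Suppose $f$ and $df$ vanish at $t\ne0$. Then
\[
c_jt_{j+1}^{q+1}+c_{j-1}t_{j-1}t_j^q=0\qquad\text{for all }j .
\]
Multiplying by $t_j$ gives $\tau_j=-\tau_{j-1}$. A sign change along a cycle of odd length is very restrictive.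

\begin{lemma}\label{lem:odd}
Let $n$ be odd, let $b$ generate $\mathbb{Z}/n$, and let $(\tau_i)_{i\in\mathbb{Z}/n}$ be elements of $k$ with $\tau_{i+b}=-\tau_i$ for all $i$ and $\sum_i\tau_i=0$. Then all $\tau_i=0$.
\end{lemma}

\begin{proof}
For each $i$, $0=\tau_i+\tau_{i+b}+\dots+\tau_{i+(n-1)b}=\tau_i-\tau_i+\dots+\tau_i=\tau_i$.
\end{proof}

So all $\tau_j=0$, and some $t_j$ vanishes. But if $t_j=0$, the $j$th equation gives $t_{j+1}=0$, and going around the cycle $t=0$. This contradiction shows that $V(f)$ is smooth whenever the characteristic polynomial of $M$ is irreducible, for instance when $M$ is the companion matrix of an irreducible cubic. The same four steps organize the rest of the paper.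

\section{The normal form and the curve $Z$}\label{sec:Z}

From here through Section~\ref{sec:equations}, $C=V(f_1,f_2)\subset\mathbb{P}^3$ is a smooth complete intersection space filling curve of degree $(q+1)(q+2)$, and $V=k^4$. A \emph{quadratic map} $s\colon V\to V$ is a vector of four quadratic forms. It will play the role of $M$.

\begin{proposition}\label{prop:normal}
After renumbering $f_1,f_2$, there are a nondegenerate alternating form $A$ and a quadratic map $s$, both over $\mathbb{F}_q$, such that
\[
f_1=A(y,x),\qquad f_2=A(y,s(x)),\qquad A(x,s(x))=0,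
\]
and $P,s(P)$ are linearly independent for every $P\in\mathbb{F}_q^4\setminus0$.
\end{proposition}

\begin{proof}
Let $\deg f_1\le\deg f_2$. We have $\deg f_1\ge q+1$ by Lemma~\ref{lem:shape}, and $\deg f_1\ge q+2$ would give $\deg C\ge(q+2)^2$. So the degrees are $q+1$ and $q+2$, and $f_1=A(y,x)$, $f_2=\sum Q_iy_i$ as in Lemma~\ref{lem:shape}. At a rational $P\neq0$, which lies on $C$, we have $df_1=A(P,\cdot)$, and this is nonzero because $C$ is smooth. So the radical of $A$, which is defined over $\mathbb{F}_q$, is zero. Hence there is a unique quadratic map $s$ over $\mathbb{F}_q$ with $A(z,s(x))=\sum Q_i(x)z_i$ for all $z$, and the three identities follow.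

Differentiating $A(x,s(x))=0$ at $P$ gives $A(v,s(P))+A(P,ds(v))=0$. Therefore $df_2(v)=A(P,ds(v))=A(s(P),v)$ at a rational point $P$. As $A$ is nondegenerate, $A(P,\cdot)$ and $A(s(P),\cdot)$ are independent if and only if $P$ and $s(P)$ are.
\end{proof}

Let $Z\subset\mathbb{P}^3$ be the subscheme defined by $x\wedge s(x)=0$, that is, by the cubics $x_is_j-x_js_i$. It is defined over $\mathbb{F}_q$ and has no rational point. One might expect $Z$ to be finite, since $s(x)\in kx$ imposes three conditions. But $s(x)$ lies in $x^\perp=\{v:A(x,v)=0\}$, and $x^\perp/kx$ has dimension $2$. So only two conditions are imposed, and the right tool is the rank $2$ bundle with fibers $x^\perp/kx$.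

We work on $\mathbb{P}^3$ over $k$. Recall that $H^1(\mathcal{O}(m))=H^2(\mathcal{O}(m))=0$ for all $m$, that $H^0(\mathcal{O}(m))=0$ for $m<0$, and that $\chi(\mathcal{O}(m))=\frac16(m+1)(m+2)(m+3)$. The Euler sequence and the definition of our bundle $\mathcal{N}$ read
\begin{equation}\label{eq:N}
0\to\mathcal{O}(-1)\xrightarrow{\ x\ }V\otimes\mathcal{O}\to \mathcal{T}(-1)\to0,\qquad
0\to \mathcal{N}\to \mathcal{T}(-1)\xrightarrow{A(x,\cdot)}\mathcal{O}(1)\to0 .
\end{equation}
The map $A(x,\cdot)$ is defined on the fiber $V/kx$ of $\mathcal{T}(-1)$ because $A$ is alternating, and it is surjective because $A$ is nondegenerate. So $\mathcal{N}$ is a vector bundle of rank $2$.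

\begin{lemma}\label{lem:N}
We have $\det\mathcal{N}\cong\mathcal{O}$, $H^0(\mathcal{N}(m))=0$ for $m\le0$, and $H^1(\mathcal{N}(-2))=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:N}, $\det\mathcal{T}(-1)\cong\mathcal{O}(1)$ and $\det\mathcal{N}\cong\det\mathcal{T}(-1)\otimes\mathcal{O}(-1)\cong\mathcal{O}$. The first sequence gives $H^0(\mathcal{T}(-1))=V$, and $V\to H^0(\mathcal{O}(1))$, $v\mapsto A(x,v)$, is injective, so $H^0(\mathcal{N})=0$. For $m<0$, multiplication by $x_1^{-m}$ embeds $H^0(\mathcal{N}(m))$ in $H^0(\mathcal{N})$. Finally twist \eqref{eq:N} by $\mathcal{O}(-2)$. The group $H^1(\mathcal{T}(-3))$ lies between $V\otimes H^1(\mathcal{O}(-2))=0$ and $H^2(\mathcal{O}(-3))=0$, so it vanishes, and $H^1(\mathcal{N}(-2))$ lies between $H^0(\mathcal{O}(-1))=0$ and $H^1(\mathcal{T}(-3))=0$.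
\end{proof}

\begin{proposition}\label{prop:Z}
The scheme $Z$ has pure dimension $1$ and no embedded points. Its Hilbert polynomial is $\chi(\mathcal{O}_Z(n))=5n$, and $h^0(\mathcal{O}_Z)=h^1(\mathcal{O}_Z)=1$. In particular $Z$ is geometrically connected of degree $5$, and $\chi(\mathcal{O}_Z)=0$.
\end{proposition}

\begin{proof}
\emph{$Z$ is the zero scheme of a section of $\mathcal{E}=\mathcal{N}(2)$.} The map $s$ is a section of $V\otimes\mathcal{O}(2)$. Its image $\bar s$ in $\mathcal{T}(1)$ maps to $A(x,s(x))=0$ in $\mathcal{O}(3)$, so $\bar s\in H^0(\mathcal{E})$. On the chart $x_1=1$ the components of $\bar s$ in $\mathcal{T}(1)$ are $s_j-x_js_1$, $j=2,3,4$, and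
\[
x_is_j-x_js_i=x_i(s_j-x_js_1)-x_j(s_i-x_is_1),
\]
so they generate the ideal of $Z$; the other charts differ only in the numbering. Since $\mathcal{E}$ is locally a direct summand of $\mathcal{T}(1)$, the two components $\sigma_1,\sigma_2$ of $\bar s$ in a local frame of $\mathcal{E}$ generate the same ideal.

\emph{$Z$ contains no surface.} Since $Z$ has no rational point, the cubics $x_is_j-x_js_i$ are not all zero. Let $h$ be their greatest common divisor, taken over $\mathbb{F}_q$, and suppose $e=\deg h\ge1$. Then $h$ divides $\sigma_1,\sigma_2$ in every local frame, so $\bar s/h$ is a nonzero section of $\mathcal{N}(2-e)$. Lemma~\ref{lem:N} forces $e=1$. Then $Z$ contains a plane defined over $\mathbb{F}_q$, which has rational points, a contradiction.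

\emph{The Koszul complex.} So at each point of $Z$ the functions $\sigma_1,\sigma_2$ form a regular sequence in a regular local ring of dimension at most $3$. Hence $Z$ is empty or a local complete intersection of pure dimension $1$, which has no embedded points, and the Koszul complex $0\to\det\mathcal{E}^\vee\to\mathcal{E}^\vee\to\mathcal{I}_Z\to0$ is exact. In rank $2$ the wedge product gives $\mathcal{E}^\vee\cong\mathcal{E}\otimes(\det\mathcal{E})^{-1}$, and $\det\mathcal{E}\cong\mathcal{O}(4)$, so the sequence is
\begin{equation}\label{eq:koszul}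
0\to\mathcal{O}(-4)\to\mathcal{N}(-2)\to\mathcal{I}_Z\to0 .
\end{equation}

\emph{Numerical invariants.} Let $\pi(n)=\chi(\mathcal{O}(n-2))=\frac16(n^3-n)$, and note that $\pi(n+a)+\pi(n-a)=2\pi(n)+a^2n$. By \eqref{eq:N}, $\chi(\mathcal{N}(n-2))=4\pi(n)-\pi(n-1)-\pi(n+1)=2\pi(n)-n$. By \eqref{eq:koszul},
\[
\chi(\mathcal{O}_Z(n))=\pi(n+2)-\chi(\mathcal{N}(n-2))+\pi(n-2)=2\pi(n)+4n-2\pi(n)+n=5n .
\]
So $Z$ is nonempty of degree $5$ with $\chi(\mathcal{O}_Z)=0$. Also $H^1(\mathcal{I}_Z)$ lies between $H^1(\mathcal{N}(-2))=0$ and $H^2(\mathcal{O}(-4))=0$. Hence $k=H^0(\mathcal{O})\to H^0(\mathcal{O}_Z)$ is surjective, $h^0(\mathcal{O}_Z)=1$, and $h^1(\mathcal{O}_Z)=h^0(\mathcal{O}_Z)-\chi(\mathcal{O}_Z)=1$.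
\end{proof}

\section{The curve $Z$ is a pentagon}\label{sec:pentagon}

A curve of degree $5$ and arithmetic genus $1$ tends to have rational points, so $Z$ must be very degenerate. The Frobenius $\varphi$ permutes the irreducible components of $Z$ over $k$, preserving their degrees and multiplicities.

\begin{lemma}\label{lem:nofixed}
No irreducible component of $Z$ over $k$ is mapped to itself by $\varphi$.
\end{lemma}

\begin{proof}
Let $Y$ be such a component with its reduced structure. It is then a geometrically integral curve defined over $\mathbb{F}_q$. The kernel of $\mathcal{O}_Z\to\mathcal{O}_Y$ lives on a curve and has no $H^2$, so $h^1(\mathcal{O}_Y)\le h^1(\mathcal{O}_Z)=1$. If $Y$ is smooth, its genus $g$ is at most $1$, and the Hasse--Weil bound gives $|Y(\mathbb{F}_q)|\ge q+1-2g\sqrt q\ge(\sqrt q-1)^2>0$. If $Y$ is singular, let $\nu\colon\tilde Y\to Y$ be the normalization over $k$. The sheaf $\nu_*\mathcal{O}_{\tilde Y}/\mathcal{O}_Y$ is supported exactly at the singular points, and its length is $h^1(\mathcal{O}_Y)-h^1(\mathcal{O}_{\tilde Y})\le1$.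 So there is exactly one singular point; it is fixed by $\varphi$, hence rational. In both cases $Z$ has a rational point, a contradiction.
\end{proof}

We also use that distinct lines meeting pairwise are concurrent or coplanar. Indeed, if they are not concurrent, let $\ell_1,\ell_2$ be two of them and $\ell_3$ one that misses the point $\ell_1\cap\ell_2$. Then $\ell_3$ lies in the plane of $\ell_1,\ell_2$, and every further line meets this plane in at least two points. Recall that five points of $\mathbb{P}^3$ form a \emph{projective frame} if any four of them span $\mathbb{P}^3$, and that an element of $\mathrm{PGL}_4(k)$ fixing each point of a frame is the identity.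

\begin{proposition}\label{prop:pentagon}
There are a projective frame $(P_j)_{j\in\mathbb{Z}/5}$ of $\mathbb{P}^3(k)$ and $r\in\{1,2\}$ such that $Z$ is the reduced union of the lines $m_j=\overline{P_jP_{j+1}}$, two lines $m_i\neq m_j$ meet only if $i-j=\pm1$, and $\varphi(P_j)=P_{j+r}$ for all $j$.
\end{proposition}

\begin{proof}
An orbit of $\kappa$ components of degree $\epsilon$ and multiplicity $\mu$ contributes $\kappa\epsilon\mu$ to $\deg Z=5$, and $\kappa\ge2$ by Lemma~\ref{lem:nofixed}. So the contributions are $5$ or $2+3$. These numbers are prime, so $\epsilon=\mu=1$ in every orbit. Thus $Z$ is generically reduced without embedded points, hence reduced, and it consists of five lines forming one orbit or two orbits of sizes $2$ and $3$.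

\emph{Orbits $\{a,a'\}$ and $\{b_1,b_2,b_3\}$ are impossible.} The lines $a,a'$ are skew, since a common point would be fixed by $\varphi$. As $Z$ is connected, some $a$-line meets some $b$-line. Since $2$ and $3$ are coprime, $\varphi$ is transitive on the six pairs, so every $a$-line meets every $b$-line. Suppose two $b$-lines meet. Then all three pairs meet, since $\varphi$ permutes them cyclically. The $b_i$ are not concurrent, since their common point would be rational, so they form a triangle in a plane $\Pi$. Both $a$ and $a'$ meet the three sides, hence meet $\Pi$ in at least two points and lie in $\Pi$. This contradicts their being skew. So the $b_i$ are pairwise skew. Now $Z$ has exactly six singular points, each lying on exactly two lines. The sequence $0\to\mathcal{O}_Z\to\bigoplus_\ell\mathcal{O}_\ell\to k^6\to0$, with $\ell$ running over the five lines and one copy of $k$ at each node, gives $\chi(\mathcal{O}_Z)=5-6\ne0$, contradicting Proposition~\ref{prop:Z}.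

\emph{One orbit.} Number the lines by $\mathbb{Z}/5$ so that $\varphi$ adds $1$. Whether two lines meet depends only on the difference $\pm1$ or $\pm2$ of their numbers, and some lines meet. So the incidence graph is complete or a $5$-cycle. If it is complete, the lines are concurrent, which gives a rational point, or coplanar, and then $Z$ is a plane quintic with $\chi(\mathcal{O}_Z)=\chi(\mathcal{O}_{\mathbb{P}^2})-\chi(\mathcal{O}_{\mathbb{P}^2}(-5))=1-6\neq0$. So the graph is a $5$-cycle. Renumber the lines $m_0,\dots,m_4$ along the cycle. Then $\varphi$ is an automorphism of order $5$ of the cycle, that is, a rotation $m_j\mapsto m_{j+r}$ with $r\ne0$, and reversing the direction if necessary we have $r\in\{1,2\}$.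

Put $P_j=m_{j-1}\cap m_j$, so that $\varphi(P_j)=P_{j+r}$. The $P_j$ are distinct, because $P_i=P_j$ with $i\neq j$ would put three lines through a point and a triangle into the graph. So $m_j=\overline{P_jP_{j+1}}$. Any four of the points are of the form $P_{j+1},\dots,P_{j+4}$; their span contains the skew lines $m_{j+1}$ and $m_{j+3}$, so it is $\mathbb{P}^3$.
\end{proof}

The frame has good representatives. Any representatives of the $P_j$ satisfy one linear relation up to scalar, with all coefficients nonzero. So there are representatives $e_j\in V$ with $\sum e_j=0$, unique up to a common scalar. The vectors $\varphi(e_{j})$ represent the points $P_{j+r}$ and also sum to $0$, so $\varphi(e_j)=c\,e_{j+r}$ with $c$ independent of $j$. Multiplying all $e_j$ by a root $\mu$ of $\mu^{q-1}=c^{-1}$, we obtain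
\begin{equation}\label{eq:frame}
\sum_je_j=0,\qquad \varphi(e_j)=e_{j+r}.
\end{equation}
Let $\mathbf{1}=(1,1,1,1,1)\in k^5$ and $W=k^5/k\mathbf{1}$, and define $\Phi_r\colon k^5\to k^5$ by $\Phi_r(t)_{j+r}=t_j^q$. Since $\Phi_r(t+c\mathbf{1})=\Phi_r(t)+c^q\mathbf{1}$, it acts on $W$. By \eqref{eq:frame}, the map $t\mapsto\sum t_je_j$ induces a linear isomorphism
\begin{equation}\label{eq:iota}
\iota\colon W\to V\qquad\text{with}\qquad \iota\circ\Phi_r=\varphi\circ\iota .
\end{equation}

\section{The equations forced by the pentagon}\label{sec:equations}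

\subsection*{Two candidate curves}
In the coordinates $t$, the side $m_j$ consists of the classes of the vectors supported on $\{j,j+1\}$. The products $t_it_{i+2}$, one for each diagonal, vanish on all these vectors, so it is natural to build the second equation from them. For $w,t\in k^5$ put $d_i=w_i-w_{i+1}$ and
\[
\alpha(w,t)=\sum_{i}t_i\,(d_{i+1}+d_{i+3}),\qquad \gamma(w,t)=\sum_id_{i+3}\,t_i\,t_{i+2},
\]
with indices in $\mathbb{Z}/5$; see Figure~\ref{fig:pentagon}. The form $\alpha$ measures the failure of $\gamma$ to descend to $W$.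

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (162:1) -- (90:1) -- (18:1) -- (-54:1);
\draw (-126:1) -- (162:1);
\draw[very thick] (-54:1) -- (-126:1) node[midway,below] {$w_3-w_4$};
\draw[very thick,dashed] (162:1) -- (18:1) node[midway,below] {$t_0t_2$};
\fill (162:1) circle (1.2pt) node[left] {$P_0$};
\fill (90:1) circle (1.2pt) node[above] {$P_1$};
\fill (18:1) circle (1.2pt) node[right] {$P_2$};
\fill (-54:1) circle (1.2pt) node[right] {$P_3$};
\fill (-126:1) circle (1.2pt) node[left] {$P_4$};
\end{tikzpicture}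
\caption{The term $(w_3-w_4)\,t_0t_2$ of $\gamma(w,t)=\sum_i(w_{i+3}-w_{i+4})\,t_it_{i+2}$ pairs the diagonal $P_0P_2$ of the pentagon with the side $P_3P_4$ disjoint from it; the other four terms arise by rotation. The picture is schematic: in $\mathbb{P}^3$ no four of the points $P_j$ are coplanar.}
\label{fig:pentagon}
\end{figure}

\begin{lemma}\label{lem:ident}
The following identities hold for all $w,t\in k^5$ and $c\in k$.
\begin{enumerate}
\item[(a)] $\sum_id_i=0$, and $\alpha,\gamma$ do not change when $w$ is replaced by $w+c\mathbf{1}$.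
\item[(b)] $\alpha(w,t+c\mathbf{1})=\alpha(w,t)$ and $\gamma(w,t+c\mathbf{1})=\gamma(w,t)+c\,\alpha(w,t)$.
\item[(c)] $\alpha(t,t)=0$ and $\gamma(t,t)=0$.
\item[(d)] $\partial\alpha/\partial t_j=d_{j+1}+d_{j+3}$ and $\partial\gamma/\partial t_j=d_{j+3}t_{j+2}+d_{j+1}t_{j+3}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because the $d_i$ are cyclic differences. In (b), $\alpha$ changes by $2c\sum d_i=0$, and $\gamma$ changes by $c\sum d_{i+3}t_i+c\sum d_{i+3}t_{i+2}+c^2\sum d_i$, where $\sum d_{i+3}t_{i+2}=\sum d_{i+1}t_i$. For (c),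
\[
\alpha(t,t)=\sum_it_i(t_{i+1}-t_{i+2}+t_{i+3}-t_{i+4})=0
\]
since $\sum t_it_{i+1}=\sum t_it_{i+4}$ and $\sum t_it_{i+2}=\sum t_it_{i+3}$. Also $\gamma(t,t)=\sum t_it_{i+2}t_{i+3}-\sum t_it_{i+2}t_{i+4}$, and replacing $i$ by $i+2$ turns the first sum into the second. In (d), $t_j$ occurs in the terms $i=j$ and $i=j-2=j+3$ of $\gamma$.
\end{proof}

For $r\in\{1,2\}$ define forms of degrees $q+1$ and $q+2$ on $k^5$ by
\[
F_r(t)=\alpha(\Phi_r(t),t),\qquad G_r(t)=\gamma(\Phi_r(t),t).
\]
By Lemma~\ref{lem:ident}(a),(b),
\begin{equation}\label{eq:transl}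
F_r(t+c\mathbf{1})=F_r(t),\qquad G_r(t+c\mathbf{1})=G_r(t)+c\,F_r(t).
\end{equation}
Let $\sigma\colon W\to k^5$ be a linear section of the projection. Any other section is $\sigma+\ell\mathbf{1}$ with $\ell$ a linear form on $W$, and by \eqref{eq:transl} it gives the forms $F_r\circ\sigma$ and $G_r\circ\sigma+\ell\cdot F_r\circ\sigma$. So the ideal $I_r=(F_r\circ\sigma,G_r\circ\sigma)$ does not depend on $\sigma$. Let $\Gamma_r\subset\mathbb{P}(W)$ be the subscheme of the space of lines in $W$ that it defines.

\subsection*{The curve $C$ is one of the candidates}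

\begin{proposition}\label{prop:forced}
The isomorphism $\iota$ of \eqref{eq:iota} pulls the ideal $(f_1,f_2)$ back to $I_r$, so it carries $\Gamma_r$ onto $C$.
\end{proposition}

\begin{proof}
We show that $Z$ determines $s$ up to a scalar and up to adding $L(x)x$ with $L$ linear, changes that do not affect the ideal, and that $s$ then determines $A$ up to a scalar. To compute we break the symmetry and use the basis $e_0,\dots,e_3$ of $V$, in which $e_4=-(1,1,1,1)$. The vector $x=\sum t_je_j$ has coordinates $u_i=t_i-t_4$, $0\le i\le3$.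

\emph{The map $s$.} Since $P_j\in Z$, we have $s(e_j)=\lambda_je_j$ for $j\le3$. Put $L=\sum_{j\le3}\lambda_ju_j$ and $s'(x)=s(x)-L(x)x$. Then $x\wedge s'(x)=x\wedge s(x)$ and $A(x,s'(x))=0$, and $s'$ has no terms $u_j^2$. For $i=0,1,2$ we have $s'(\xi e_i+\zeta e_{i+1})=\xi\zeta v_i$ with a fixed vector $v_i$. As $m_i\subset Z$, this $v_i$ is a multiple of $\xi e_i+\zeta e_{i+1}$ whenever $\xi\zeta\ne0$, so $v_i=0$. Hence
\[
s'=u_0u_2\,a+u_0u_3\,b+u_1u_3\,c,\qquad a,b,c\in V .
\]
For the two remaining sides we use the following fact: if $n,n'$ are independent and $(\xi v+\zeta v')\wedge(\xi n+\zeta n')=0$ for all $\xi\ne0$ and all $\zeta$, then $v=\kappa n$ and $v'=\kappa n'$ for one scalar $\kappa$. Indeed, the coefficients of $\xi^2$ and $\zeta^2$ give $v=\kappa n$, $v'=\kappa'n'$, and that of $\xi\zeta$ gives $(\kappa-\kappa')\,n\wedge n'=0$. On $m_3$ we have $u=(\xi,\xi,\xi,\zeta)$ and $s'=\xi(\xi a+\zeta(b+c))$, so $a=\kappa(e_0+e_1+e_2)$ and $b+c=\kappa e_3$. On $m_4$ we have $u=(\zeta,\xi,\xi,\xi)$ and $s'=\xi(\xi c+\zeta(a+b))$, so $c=\mu(e_1+e_2+e_3)$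 and $a+b=\mu e_0$. The two resulting expressions
\[
b=\mu e_0-\kappa(e_0+e_1+e_2)=\kappa e_3-\mu(e_1+e_2+e_3)
\]
give $\kappa=\mu$, and $\kappa\neq0$ because $x\wedge s(x)$ is not identically zero. Dividing $s'$ by $\kappa$, we may assume
\[
a=e_0+e_1+e_2,\qquad b=-(e_1+e_2),\qquad c=e_1+e_2+e_3 .
\]

\emph{The form $A$.} The identity $A(x,s'(x))=0$ reads
\[
A(x,a)\,u_0u_2+A(x,b)\,u_0u_3+A(x,c)\,u_1u_3=0 .
\]
Modulo $u_3$ it gives $A(x,a)=\rho u_3$, and modulo $u_0$ it gives $A(x,c)=-\rho' u_0$, with $\rho,\rho'\in k$. Dividing what remains by $u_0u_3$ gives $A(x,b)=\rho' u_1-\rho u_2$. From $e_0=a+b$ and $e_3=b+c$,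
\[
A(x,e_0)=\rho'u_1-\rho u_2+\rho u_3,\qquad A(x,e_3)=-\rho'u_0+\rho'u_1-\rho u_2 .
\]
So $A(e_3,e_0)=\rho$ and $A(e_0,e_3)=-\rho'$, whence $\rho=\rho'$. These formulas give all values $A(e_i,e_j)$ except $A(e_1,e_2)=-A(e_1,b)=-\rho$. Since $A\ne0$, we may divide $A$ by $\rho$ and assume $\rho=1$.

\emph{Restoring the symmetry.} Let $z=\sum w_je_j$ be any vector, with coordinates $\eta_i=w_i-w_4$, and $d_i=w_i-w_{i+1}$. The values just found give
\begin{align*}
A(z,e_0)&=\eta_1-\eta_2+\eta_3=d_1+d_3, & A(z,e_1)&=-\eta_0+\eta_2-\eta_3=d_2+d_4,\\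
A(z,e_2)&=\eta_0-\eta_1+\eta_3=d_3+d_0, & A(z,e_3)&=-\eta_0+\eta_1-\eta_2=d_4+d_1,
\end{align*}
and $A(z,a)=\eta_3=d_3$, $A(z,b)=\eta_1-\eta_2=d_1$, $A(z,c)=-\eta_0=d_4$. With $u=(u_0,u_1,u_2,u_3,0)\in k^5$ this says
\[
A(z,x)=\alpha(w,u),\qquad A(z,s'(x))=d_3u_0u_2+d_1u_0u_3+d_4u_1u_3=\gamma(w,u),
\]
because the terms $i=2$ and $i=4$ of $\gamma(w,u)$ contain $u_4=0$. Now take $z=\varphi(x)$, which by \eqref{eq:iota} is represented by $w=\Phi_r(u)$. We get $A(y,x)=F_r(u)$ and $A(y,s'(x))=G_r(u)$. Undoing the normalizations, $f_1$ is a nonzero multiple of $F_r(u)$, and $f_2$ is a nonzero multiple of $G_r(u)$ plus $Lf_1$. Since $t\mapsto u=t-t_4\mathbf{1}$ is a linear section $W\to k^5$, the ideal $(f_1,f_2)$ corresponds to $I_r$.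
\end{proof}

So far the smoothness of $C$ has been used only at rational points. Smoothness at the other points will decide between $r=1$ and $r=2$.

\section{Smoothness, and the proof of Theorem~\ref{thm:A}}\label{sec:smooth}

Let $t\in k^5\setminus k\mathbf{1}$ with $F_r(t)=G_r(t)=0$. Differentiating \eqref{eq:transl} in $c$ shows that $dF_r$ and $dG_r$ at $t$ take the values $0$ and $F_r(t)=0$ on $\mathbf{1}$. Hence these two functionals on $k^5$ are independent if and only if their restrictions to a complement $U\ni t$ of $k\mathbf{1}$ are. Such a $U$ is the image of a section $W\to k^5$, so the Jacobian criterion for $I_r$ at the class of $t$ can be tested on $k^5$. There $w=\Phi_r(t)$ is a constant for differentiation, and the partial derivatives are those of Lemma~\ref{lem:ident}(d).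

\begin{proposition}\label{prop:smooth}
\begin{enumerate}
\item[(a)] The differentials $dF_1,dG_1$ are linearly independent at every $t\in k^5\setminus k\mathbf{1}$ with $F_1(t)=G_1(t)=0$.
\item[(b)] At $t=(1,0,0,1,1)$ we have $F_2=G_2=0$ and $dG_2=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $r=1$ we have $d_i=(t_{i-1}-t_i)^q$. As $t\notin k\mathbf{1}$, the $d_i$ are not all zero.

First, $dF_1\ne0$. Otherwise $d_{j+1}+d_{j+3}=0$ for all $j$, that is, $d_{i+2}=-d_i$, and Lemma~\ref{lem:odd} with $\sum d_i=0$ gives $d=0$.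

So dependence means $dG_1=c\,dF_1$ at $t$ for some $c\in k$. The freedom of translating by $\mathbf{1}$ removes $c$. Put $v=t-c\mathbf{1}$, which has the same $d_i$. Then $G_1(v)=G_1(t)-cF_1(t)=0$, and the $j$th component of $dG_1-c\,dF_1$ is $d_{j+3}v_{j+2}+d_{j+1}v_{j+3}$. With $i=j+2$ we obtain
\[
(E_i)\qquad d_{i+1}v_i+d_{i-1}v_{i+1}=0\qquad\text{for all }i\in\mathbb{Z}/5 .
\]
As in the plane, consider the terms $\tau_i=d_{i+3}v_iv_{i+2}$ of $G_1(v)$. Equation $(E_{i+2})$ says $d_{i+3}v_{i+2}=-d_{i+1}v_{i+3}$, so
\[
\tau_i=-d_{i+1}v_{i+3}v_i=-\tau_{i+3}.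
\]
Since $\sum\tau_i=G_1(v)=0$, Lemma~\ref{lem:odd} gives $\tau_i=0$ for all $i$. If all $v_i\neq0$, this forces $d=0$, which is excluded. So some $v_{i+1}=0$. Then $d_{i+1}=(v_i-v_{i+1})^q=v_i^q$, and $(E_i)$ reads $v_i^{q+1}=0$. Thus $v_i=0$, and going around the cycle $v=0$ and $t=c\mathbf{1}$, which is also excluded.

(b) Here $w_{j+2}=t_j^q$, so $w=(1,1,1,0,0)$ and $(d_0,\dots,d_4)=(0,0,1,0,-1)$. Then
\[
F_2=t_0(d_1+d_3)+t_3(d_4+d_1)+t_4(d_0+d_2)=0-1+1=0,
\]
and $G_2=d_2t_4t_1+d_4t_1t_3=0$ as $t_1=0$. The components $d_{i+1}t_i+d_{i-1}t_{i+1}$ of $dG_2$ for $i=0,\dots,4$ are $d_4t_1=0$, $d_2t_1=0$, $0$, $d_4t_3+d_2t_4=-1+1=0$, and $0$.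
\end{proof}

\begin{remark}
The proof of (a) uses $r=1$ only in its last step. For $r=2$ one has $d_{i+1}=(v_{i-1}-v_i)^q$, and a zero $v_{i+1}=0$ no longer propagates: in (b), $t_1=0$ but $t_0=1$. The point in (b) is the class of $-(0,1,1,0,0)$. It lies on the side $m_1$ of the pentagon, and it is not rational, since $\Phi_2$ sends it to the class of $-(0,0,0,1,1)$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $T\colon k^4\to k^5$ be the linear map $x\mapsto(t_i(x))_i$. Since $d_{i+1}=(t_i-t_{i+1})^q$ and $d_{i+3}=(t_{i+2}-t_{i+3})^q$ for $r=1$, we have $F=F_1\circ T$ and $G=G_1\circ T$.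

\emph{Field of definition.} Raising all coefficients to the $q$th power is a ring automorphism of $\mathbb{F}_{q^5}[x_1,\dots,x_4]$ with $t_i\mapsto t_{i+1}$. It permutes the summands of $F$ and of $G$, so $F$ and $G$ have coefficients in $\mathbb{F}_q$.

\emph{Space filling.} For $x\in\mathbb{F}_q^4$ we have $t_i(x)^q=t_{i+1}(x)$, that is, $\Phi_1(t)=t$ for $t=T(x)$. So $F(x)=\alpha(t,t)=0$ and $G(x)=\gamma(t,t)=0$ by Lemma~\ref{lem:ident}(c).

\emph{Smoothness.} Put $a_0=1$. The matrix $(a_j^{q^i})_{0\le i,j\le4}$ is invertible. Indeed, if $\sum_ic_ia_j^{q^i}=0$ for all $j$, then the $\mathbb{F}_q$-linear polynomial $\sum_i c_iX^{q^i}$ of degree at most $q^4$ vanishes on a basis, hence on all $q^5$ elements of $\mathbb{F}_{q^5}$, so all $c_i=0$. The column $j=0$ is $\mathbf{1}$, and the other columns form the matrix of $T$. So $T$ maps $k^4$ isomorphically onto a complement $U$ of $k\mathbf{1}$. By Proposition~\ref{prop:smooth}(a) and the paragraph before it, $dF$ and $dG$ are independent at every common zero $x\neq0$. In particular $F,G\ne0$, and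 $C_q$ is a smooth complete intersection curve of degree $(q+1)(q+2)$.

\emph{Irreducibility.} A complete intersection of positive dimension in $\mathbb{P}^3_k$ is connected \cite[Ex.~III.5.5]{Hartshorne}, and a smooth connected curve over $k$ is irreducible.
\end{proof}

\begin{remark}
It matters that $1$ is not in the $\mathbb{F}_q$-span of $a_1,\dots,a_4$. If $\sum a_jx_j=1$ with $x\in\mathbb{F}_q^4$, then $T(x)=\mathbf{1}$, all $d_i$ vanish, and $dF=0$ at the rational point $x$.
\end{remark}

\section{Uniqueness and the stabilizer}\label{sec:B}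

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $C$ be a curve as in the theorem, with $A,s,Z$, $(e_j)$, $r$ and $\iota$ as in Sections~\ref{sec:Z} and~\ref{sec:pentagon}. By Proposition~\ref{prop:forced}, $\iota$ carries $\Gamma_r$ onto the smooth curve $C$, and by Proposition~\ref{prop:smooth}(b) the Jacobian criterion fails for $\Gamma_2$. So $r=1$. We use twice that a linear map $g\colon V\to V$ commuting with $\varphi$ has a matrix over $\mathbb{F}_q$: its columns are images of vectors fixed by $\varphi$, hence fixed by $\varphi$.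

\emph{Uniqueness.} Let $C'$ be a second such curve, with isomorphism $\iota'$. Then $g=\iota'\circ\iota^{-1}$ commutes with $\varphi$ by \eqref{eq:iota}, so $g\in\mathrm{GL}_4(\mathbb{F}_q)$, and $g(C)=\iota'(\Gamma_1)=C'$. By Theorem~\ref{thm:A} we may take $C'=C_q$.

\emph{The stabilizer preserves $Z$.} The scheme $Z$ was built from the equations, and we must see that it depends only on $C$. Let $g\in\mathrm{GL}_4(\mathbb{F}_q)$ preserve $C$. The ring $\mathbb{F}_q[x_1,\dots,x_4]/(f_1,f_2)$ is Cohen--Macaulay of dimension $2$, so $(x_1,\dots,x_4)$ is not an associated prime. Thus $(f_1,f_2)$ is saturated and equals the full homogeneous ideal of $C$. Comparing degrees,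
\[
f_1\circ g=c\,f_1,\qquad f_2\circ g=c'f_2+Lf_1
\]
with $c,c'\in\mathbb{F}_q$, $c\ne0$, and $L$ a linear form over $\mathbb{F}_q$. Since $\varphi(gx)=gy$, we have $f_1(gx)=A(gy,gx)$, and uniqueness in Lemma~\ref{lem:shape}(b) gives $A(gu,gv)=c\,A(u,v)$ for all $u,v$. Hence $f_2(gx)=A(gy,s(gx))=c\,A(y,g^{-1}s(gx))$. The quadratic map
\[
s''(x)=c\,g^{-1}s(gx)-c's(x)-L(x)x
\]
therefore satisfies $A(y,s''(x))=0$. It also satisfies $A(x,s''(x))=A(gx,s(gx))-c'A(x,s(x))-L(x)A(x,x)=0$. Write $A(z,s''(x))=\sum R_i(x)z_i$ with quadratic forms $R_i$. Uniqueness in Lemma~\ref{lem:shape}(c), applied to $f=0$, gives $R_i=0$, so $s''=0$. Consequently, if $s(x)\in kx$ then $s(gx)\in k\,gx$. So $g(Z)\subset Z$, and $g$ permutes the five lines $m_j$.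

\emph{The stabilizer embeds in $\mathbb{Z}/5$.} The permutation preserves incidence, so $g$ acts on the vertices $P_j$ by a rotation $j\mapsto j+n$ or a reflection $j\mapsto n-j$. It commutes with $\varphi$, which acts by $j\mapsto j+1$. A reflection does not commute with it, since $n-(j+1)\neq(n-j)+1$ in $\mathbb{Z}/5$. So we obtain a homomorphism from the stabilizer of $C$ in $\mathrm{PGL}_4(\mathbb{F}_q)$ to $\mathbb{Z}/5$, and it is injective because $(P_j)$ is a projective frame.

\emph{The rotation occurs.} Let $S$ be the cyclic shift of $k^5$ with $S(t)_{j+1}=t_j$. It fixes $\mathbf{1}$, commutes with $\Phi_1$, and preserves $F_1$ and $G_1$, whose terms it permutes. Let $\bar S$ be the induced map on $W$. For a section $\sigma$, the map $\sigma'=S^{-1}\sigma\bar S$ is again a section, and $F_1\circ\sigma\circ\bar S=F_1\circ\sigma'$, $G_1\circ\sigma\circ\bar S=G_1\circ\sigma'$. So $\bar S$ preserves $I_1$. The map $\iota\bar S\iota^{-1}$ sends $e_j$ to $e_{j+1}$, commutes with $\varphi$, hence lies in $\mathrm{GL}_4(\mathbb{F}_q)$, and preserves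 $C$. So the homomorphism is onto, and the stabilizer is cyclic of order $5$.

\emph{The count.} Every translate of $C_q$ by $\mathrm{PGL}_4(\mathbb{F}_q)$ is a curve as in the theorem, so these curves form exactly one orbit. Its size is the order $q^6(q^2-1)(q^3-1)(q^4-1)$ of the group divided by $5$.
\end{proof}

For $q=2$ the formula gives $64\cdot3\cdot7\cdot15/5=4032$ smooth complete intersections of degree $12$ through the $15$ points of $\mathbb{P}^3(\mathbb{F}_2)$.

\begin{thebibliography}{9}

\bibitem{CDMMM}
Alana Campbell, Flora Dedvukaj, Donald McCormick III, Han-Bom Moon, Joshua Morales,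
\emph{On algebraic space filling curves}, arXiv:2310.09293 (2023).

\bibitem{Hartshorne}
Hartshorne, \emph{Algebraic Geometry}.

\end{thebibliography}
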